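# Surjections of Hilbert C*-modules that do not split, and the C*-algebras for which this happens

## 1. The branches of a binary tree, with a sign on each branch

We begin with two concrete spaces of sequences and a map between them.

Let $\mathbb N=\{1,2,\dots\}$ and let $\Gamma=\{0,1\}^{\mathbb N}$ be the Cantor space. For $\gamma\in\Gamma$ let $\gamma|k\in\{0,1\}^k$ be the initial segment of length $k$. Think of $\{0,1\}^k$ as the $k$-th level of the infinite binary tree and of $\gamma$ as a branch. Let $H_k=\ell^2(\{0,1\}^k)$ with standard basis $(e_s)$, so that level $k$ carries one basis vector for each node. The branch $\gamma$ gives a sequence of unit vectors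
$$w_\gamma=(e_{\gamma|k})_{k\in\mathbb N},\qquad e_{\gamma|k}\in H_k .$$
Two distinct branches separate at some level, and from then on $w_\gamma(k)\perp w_\delta(k)$.

Now put a sign on each branch. Let $D\subset\Gamma$ be the countable dense set of eventually zero sequences, and let
$$\varepsilon_\gamma=-1\ \text{ for }\gamma\in D,\qquad \varepsilon_\gamma=+1\ \text{ for }\gamma\notin D .$$
Write each branch twice, the second time with its sign: $g_\gamma=(w_\gamma,\varepsilon_\gamma w_\gamma)$, a bounded sequence in the spaces $H_k\oplus H_k$. Finally let $F_0$ be the space of sequences $x=(x(k))$, $x(k)\in H_k$, with $\|x(k)\|\to0$, let $G_0=F_0\oplus F_0$, and put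
$$F=\overline{{\rm span}\{w_\gamma:\gamma\in\Gamma\}+F_0},\qquad G=\overline{{\rm span}\{g_\gamma:\gamma\in\Gamma\}+G_0},\qquad S:G\to F,\quad S(x,y)=x ,$$
with closures in the sup norm over $k$ (the norm at level $k$ being that of $H_k$, respectively $H_k\oplus H_k$).

What is this for? Both spaces are modules over the algebra $c$ of convergent sequences, via $(xa)(k)=x(k)a(k)$, and $S$ is a module map. We shall see that $S$ is onto, yet no bounded $c$-linear map $\psi:F\to G$ satisfies $S\psi={\rm id}_F$. The reason fits in one sentence: such a $\psi$ would compute the sign of a branch, in the limit, from the finite initial segments of the branch, and Baire's theorem forbids that. So $F$ is a Hilbert module that is not projective. The rest of the lecture says precisely what this means, for which C*-algebras it happens, and for which modules it cannot happen.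

## 2. Hilbert modules, morphisms, and the lifting property

**Definition (Hilbert module).** Let $A$ be a C*-algebra. A Hilbert $A$-module is a right $A$-module $\mathcal F$ with an $A$-valued inner product $\langle\cdot,\cdot\rangle$, linear in the second variable, with $\langle x,ya\rangle=\langle x,y\rangle a$, $\langle x,y\rangle^*=\langle y,x\rangle$, $\langle x,x\rangle\ge0$, and $\langle x,x\rangle=0$ only for $x=0$, that is complete in the norm $\|x\|=\|\langle x,x\rangle\|^{1/2}$.

Over $A=\mathbb C$ these are Hilbert spaces. The algebra $A$ is a Hilbert module over itself with $\langle a,b\rangle=a^*b$; so is $A^n$ with $\langle (a_i),(b_i)\rangle=\sum a_i^*b_i$; and $\ell^2(A)$ is the module of sequences $(a_i)$ for which $\sum a_i^*a_i$ converges in norm.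

**Definition (adjointable map).** A map $T:\mathcal N\to\mathcal M$ is adjointable if there is $T^*:\mathcal M\to\mathcal N$ with $\langle Tn,m\rangle=\langle n,T^*m\rangle$ for all $n,m$. Such a $T$ is bounded and $A$-linear. The adjointable maps $\mathcal F\to\mathcal F$ form a C*-algebra ${\rm End}_A^*(\mathcal F)$.

Bounded $A$-linear maps need not be adjointable. Take the inclusion $J:c_0\to c$ of Hilbert $c$-modules. If $J^*$ existed and $z=J^*(1)\in c_0$, then $x^*z=\langle x,z\rangle=\langle Jx,1\rangle=x^*$ for all $x\in c_0$, so $z=1\notin c_0$, a contradiction.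

**Definition (Hilbert bimodule).** A Hilbert $A$-$B$-bimodule is a Hilbert $A$-module $\mathcal F$ together with a $*$-representation of $B$ in ${\rm End}_A^*(\mathcal F)$. The category $\mathcal B(A,B)$ has these as objects; its morphisms are the bounded, not necessarily adjointable, $A$-linear maps that intertwine the $B$-actions. For $B=\mathbb C$, acting by scalars, $\mathcal B(A,\mathbb C)$ is the category of Hilbert $A$-modules and bounded $A$-linear maps.

For example, if $B$ is represented on a Hilbert space $L$, then $L$ is a Hilbert $\mathbb C$-$B$-bimodule.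

**Definition (projective).** An object $\mathcal F$ of $\mathcal B(A,B)$ is projective in $\mathcal B(A,B)$ if for every surjective morphism $T:\mathcal N\to\mathcal M$ and every morphism $\phi:\mathcal F\to\mathcal M$ there is a morphism $\psi:\mathcal F\to\mathcal N$ with $T\psi=\phi$.

For $A$ unital, $A$ itself is projective in $\mathcal B(A,\mathbb C)$: choose $n$ with $Tn=\phi(1)$ and let $\psi(a)=na$. A surjective morphism $S:\mathcal G\to\mathcal F$ with no right inverse in the category shows that $\mathcal F$ is not projective: take $T=S$, $\phi={\rm id}_{\mathcal F}$.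

**Definition (algebras of compact operators).** For Hilbert spaces $H_i$, the algebra $c_0\text{-}\sum_i\oplus{\rm K}(H_i)$ consists of the families $(k_i)$, $k_i\in{\rm K}(H_i)$, for which $\{i:\|k_i\|\ge\epsilon\}$ is finite for each $\epsilon>0$.

For example, $c_0$ is of this type, with all $H_i=\mathbb C$.

The problem, taken from Michael Frank and Vern I. Paulsen, "Injective and projective Hilbert C*-modules, and C*-algebras of compact operators", arXiv:math/0611349 (2006), asks: is there a C*-algebra $A$ with a non-projective Hilbert $A$-module in $\mathcal B(A,\mathbb C)$? Is there a pair $A,B$ with a non-projective Hilbert $A$-$B$-bimodule in $\mathcal B(A,B)$? Three facts are given with it as known: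

* (K1) If all morphisms are required to be adjointable, every object of the resulting category $\mathcal B^*(A,B)$ is projective.
* (K2) If $A\cong c_0\text{-}\sum_i\oplus{\rm K}(H_i)$, then every Hilbert $A$-$B$-bimodule is projective in $\mathcal B(A,B)$.
* (K3) If $A$ is unital, then $A^N$ is projective in $\mathcal B(A,\mathbb C)$ for every $N\in\mathbb N$.

Only (K2) is used below as a black box. The answer to both questions is yes; more precisely, we prove the following.

**Theorem 1.** With $F,G,S$ as in Section 1, $F$ and $G$ are Hilbert $c$-modules and $S:G\to F$ is a surjective bounded $c$-linear map with no bounded $c$-linear right inverse. Hence $F$ is not projective in $\mathcal B(c,\mathbb C)$.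

**Theorem 2.** For a C*-algebra $A$ the following are equivalent:

* (a) $A\cong c_0\text{-}\sum_i\oplus{\rm K}(H_i)$;
* (b) every Hilbert $A$-module is projective in $\mathcal B(A,\mathbb C)$;
* (c) for every C*-algebra $B$, every Hilbert $A$-$B$-bimodule is projective in $\mathcal B(A,B)$;
* (d) for some C*-algebra $B$, every Hilbert $A$-$B$-bimodule is projective in $\mathcal B(A,B)$;
* (e) no self-adjoint element of $A$ has a nonzero accumulation point in its spectrum.

In particular, if $A$ is not of type (a), then for every $B$ there are non-projective objects in $\mathcal B(A,B)$.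

For example, $c$ violates (e): the element $(1+\frac1k)_k$ has spectrum $\{1+\frac1k:k\in\mathbb N\}\cup\{1\}$, which accumulates at $1$.

**Theorem 3.** For every C*-algebra $A$, every countably generated Hilbert $A$-module $F$ is projective in $\mathcal B(A,\mathbb C)$. If every $m\in M$ has a preimage $n\in N$ under the surjection $T:N\to M$ with $\|n\|\le\kappa\|m\|$, then for every $\lambda>\kappa\|\phi\|$ the lift $\psi$ of $\phi:F\to M$ can be chosen with $\|\psi\|\le\lambda$.

So a Hilbert module that is not projective in $\mathcal B(A,\mathbb C)$ is never countably generated. Here $F$ is countably generated if some countable subset has dense $A$-linear span.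

## 3. Lifting with an adjoint, and lifting over $c_0$

Let $T:\mathcal N\to\mathcal M$ be onto. By the open mapping theorem there is $\kappa>0$ such that each $m\in\mathcal M$ has a preimage of norm at most $\kappa\|m\|$.

Suppose first that $T$ is adjointable. With $n$ such a preimage of $m$,
$$\|m\|^2=\|\langle Tn,m\rangle\|=\|\langle n,T^*m\rangle\|\le\kappa\|m\|\,\|T^*m\|,$$
so $\|T^*m\|\ge\kappa^{-1}\|m\|$. Then $\kappa^{-2}\|m\|^2\le\|T^*m\|^2=\|\langle m,TT^*m\rangle\|\le\|m\|\,\|TT^*m\|$, so the positive element $P=TT^*$ of ${\rm End}^*_A(\mathcal M)$ is bounded below. It is therefore invertible: if $0$ were in its spectrum, functional calculus would give, for each $n$, a norm-one element $y_n$ of ${\rm End}^*_A(\mathcal M)$ with $\|Py_n\|\le1/n$, and a unit vector $m$ with $\|y_nm\|\ge\frac12$ would give $\|P(y_nm)\|\le\frac2n\|y_nm\|$, which is impossible for large $n$. So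
$$\psi=T^*(TT^*)^{-1}\phi \tag{1}$$
is defined, $T\psi=\phi$, and $\psi$ intertwines the $B$-actions if $T$ and $\phi$ do (taking adjoints, $T^*$ intertwines as well). If $\phi$ is adjointable, so is $\psi$, which is (K1). In particular every Hilbert space is projective in $\mathcal B(\mathbb C,\mathbb C)$.

Now let $A=c_0$ and drop adjointability. Let $p_k$ be the indicator function of $\{k\}$. For a Hilbert $c_0$-module $E$ put $E_k=Ep_k$, a Hilbert space under the $k$-th coordinate of the inner product. Since $x(p_1+\dots+p_n)\to x$ and $\|x\|=\sup_k\|xp_k\|$, the map $x\mapsto(xp_k)_k$ identifies $E$ with the space of all sequences $x_k\in E_k$ with $\|x_k\|\to0$. A surjective morphism $T:\mathcal N\to\mathcal M$ acts coordinatewise by $T_k:\mathcal N_k\to\mathcal M_k$; each $m\in\mathcal M_k$ has a preimage in $\mathcal N_k$ of norm at most $\kappa\|m\|$ (multiply a preimage by $p_k$). Let $T_k^+:\mathcal M_k\to(\ker T_k)^\perp$ be the inverse of the restriction of $T_k$; then $\|T_k^+\|\le\kappa$. So $\psi(x)=(T_k^+\phi_kx_k)_k$ still tends to $0$ in norm, hence lies in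 $\mathcal N$, and $T\psi=\phi$. Every Hilbert $c_0$-module is projective.

Over $c$ we can still lift at each coordinate $k$ with the uniform bound $\kappa$. But now elements of a module have a behavior at infinity, and nothing says that the sequence of coordinatewise lifts belongs to $\mathcal N$. In the example of Section 1 that is what goes wrong.

## 4. The map $S$ is onto, and its kernel lies in $G_0$

Surjectivity of $S$, here and in Section 6, comes from the following criterion.

**Lemma 4.** Let $G_0\subset G$ and $F_0\subset F$ be closed subspaces of Banach spaces and let $S:G\to F$ be bounded and linear, with $S(G_0)=F_0$ and $S(G)$ dense in $F$. If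
$${\rm dist}(g,G_0)=\sqrt2\,{\rm dist}(Sg,F_0) \tag{2}$$
for $g$ in a dense subset of $G$, then $S$ is surjective and $\ker S\subset G_0$.

*Proof.* Both sides of (2) are continuous in $g$, so (2) holds on $G$. If $Sg=0$, then ${\rm dist}(g,G_0)=0$, so $g\in G_0$. By (2), $S$ induces a map $\bar S:G/G_0\to F/F_0$ that is $1/\sqrt2$ times an isometry. Its range is complete, hence closed, and it is dense; so $\bar S$ is onto. Given $x\in F$, choose $g\in G$ with $Sg-x\in F_0$ and then $g_0\in G_0$ with $Sg_0=Sg-x$. Then $S(g-g_0)=x$. $\square$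

**Step 1: $F$ and $G$ are Hilbert $c$-modules.** This step checks that inner products are convergent sequences and that $c$ acts. Put $\langle x,y\rangle(k)=\langle x(k),y(k)\rangle$. If $\gamma\ne\delta$, then $\langle w_\gamma(k),w_\delta(k)\rangle=0$ for large $k$, and
$$\langle g_\gamma(k),g_\delta(k)\rangle=(1+\varepsilon_\gamma\varepsilon_\delta)\langle w_\gamma(k),w_\delta(k)\rangle=0\quad\text{for large }k .$$
Also $\langle w_\gamma,w_\gamma\rangle=1$ and $\langle g_\gamma,g_\gamma\rangle=2$. Inner products with elements of $F_0$, respectively $G_0$, lie in $c_0$. So all inner products in the dense subspaces lie in $c$, and by uniform limits so do all inner products in $F$ and in $G$. For $a\in c$ with limit $a(\infty)$,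
$$w_\gamma a=a(\infty)w_\gamma+w_\gamma\,(a-a(\infty)),\qquad w_\gamma\,(a-a(\infty))\in F_0,$$
and likewise $g_\gamma a\in\mathbb Cg_\gamma+G_0$; moreover $F_0c\subset F_0$ and $G_0c\subset G_0$. So $F,G$ are $c$-modules. The module norm is the sup norm, for which $F$ and $G$ are closed in complete spaces. Clearly $S$ is $c$-linear with $\|S\|\le1$, $Sg_\gamma=w_\gamma$ and $S(G_0)=F_0$.

**Step 2: distances to $F_0$ and $G_0$.** This step verifies (2). For $x\in F$ we have ${\rm dist}(x,F_0)=\limsup_k\|x(k)\|$. Indeed, for $z\in F_0$, $\|x-z\|\ge\limsup_k\|x(k)-z(k)\|=\limsup_k\|x(k)\|$; and subtracting from $x$ its first $n$ coordinates, a sequence in $F_0$, leaves norm $\sup_{k>n}\|x(k)\|$, which tends to $\limsup_k\|x(k)\|$. The same holds for $G$ and $G_0$. Take distinct $\gamma_1,\dots,\gamma_r$, scalars $c_i$, and $z\in G_0$. For large $k$ the vectors $e_{\gamma_i|k}$ are orthonormal, and the vectors $g_{\gamma_i}(k)=(e_{\gamma_i|k},\varepsilon_{\gamma_i}e_{\gamma_i|k})$ are orthogonal of squared norm $2$. So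
$${\rm dist}\Big(\sum c_ig_{\gamma_i}+z,\,G_0\Big)^2=2\sum|c_i|^2=2\,{\rm dist}\Big(\sum c_iw_{\gamma_i}+Sz,\,F_0\Big)^2 .$$
This is (2) on a dense subspace of $G$. The range of $S$ contains all $w_\gamma$ and $F_0$, so it is dense. Lemma 4 gives: $S$ is onto and $\ker S\subset G_0$.

## 5. A right inverse would read the sign of a branch from its finite pieces

At level $k$, $S$ is the projection $H_k\oplus H_k\to H_k$, so formula (1) suggests $\psi(x)=(x,0)$. It fails because $(w_\gamma,0)\notin G$: otherwise $(w_\gamma,0)-g_\gamma=(0,-\varepsilon_\gamma w_\gamma)$ would lie in $\ker S\subset G_0$, but $w_\gamma\notin F_0$. The levelwise minimal lifts do not fit together at infinity.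

Infinity, on the other hand, prescribes the lift. If $S\psi={\rm id}_F$, then $\psi(w_\gamma)-g_\gamma\in\ker S\subset G_0$, so up to $G_0$ we must have $w_\gamma\mapsto g_\gamma$. So we look for $\psi(x)=(x,Vx)$, where $V$ acts at level $k$ by an operator on $H_k$ that nearly multiplies $e_{\gamma|k}$ by $\varepsilon_\gamma$. But the node $\gamma|k$ belongs to many branches, with both signs.

For countably many branches this can be done. Let $\Gamma'=\{\gamma_1,\gamma_2,\dots\}$ and let $F',G'$ be defined as $F,G$, using only $\gamma\in\Gamma'$. For $s\in\{0,1\}^k$ let $\alpha_k(s)=\varepsilon_{\gamma_i}$ with $i$ the least index such that $\gamma_i|k=s$, and $\alpha_k(s)=1$ if there is none. Let $V$ act at level $k$ by $e_s\mapsto\alpha_k(s)e_s$. Fix $j$. For large $k$ no $\gamma_i$ with $i<j$ agrees with $\gamma_j$ up to level $k$, so $\alpha_k(\gamma_j|k)=\varepsilon_{\gamma_j}$. Hence $(w_{\gamma_j},Vw_{\gamma_j})-g_{\gamma_j}$ vanishes at all large levels and lies in $G_0$. Since $x\mapsto(x,Vx)$ also maps $F_0$ into $G_0$ and is bounded, it maps $F'$ into $G'$, and it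 is a $c$-linear right inverse of $S:G'\to F'$. For all branches at once, it is impossible:

**Lemma 5.** There are no functions $\alpha_k:\Gamma\to\mathbb C$ $(k\in\mathbb N)$ such that $\alpha_k(\gamma)$ depends only on $\gamma|k$ and $\alpha_k(\gamma)\to\varepsilon_\gamma$ for all $\gamma\in\Gamma$.

*Proof.* Suppose they exist. Each $\alpha_k$ is locally constant, so
$$C_n=\{\gamma:\ {\rm Re}\,\alpha_k(\gamma)\ge0\text{ for all }k\ge n\}$$
is closed. If $\gamma\notin D$, then $\alpha_k(\gamma)\to1$, so $\gamma\in C_n$ for some $n$. Therefore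
$$\Gamma=\bigcup_{\delta\in D}\{\delta\}\cup\bigcup_nC_n,$$
a countable union of closed sets. The space $\Gamma$ is compact, metrizable and without isolated points, so the sets $\{\delta\}$ have empty interior, and by Baire's theorem some $C_n$ has nonempty interior. As $D$ is dense, there is $\delta\in D\cap C_n$. Then ${\rm Re}\,\alpha_k(\delta)\ge0$ for $k\ge n$, which contradicts $\alpha_k(\delta)\to-1$. $\square$

**Step 3: $S$ has no right inverse.** This step extracts functions $\alpha_k$ from a right inverse, and so completes the proof of Theorem 1. Let $\psi:F\to G$ be bounded and $c$-linear with $S\psi={\rm id}_F$. Write $\psi(x)=(x,Vx)$; then $V$ is $c$-linear. Since $\psi(w_\gamma)-g_\gamma\in\ker S\subset G_0$, we have $Vw_\gamma-\varepsilon_\gamma w_\gamma\in F_0$. Put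
$$\alpha_k(\gamma)=\langle w_\gamma(k),(Vw_\gamma)(k)\rangle .$$
Then $|\alpha_k(\gamma)-\varepsilon_\gamma|\le\|(Vw_\gamma-\varepsilon_\gamma w_\gamma)(k)\|\to0$. With $p_k\in c$ the indicator function of $\{k\}$, the sequence $w_\gamma p_k$ has the single nonzero entry $e_{\gamma|k}$, at place $k$, so it depends only on $\gamma|k$. By $c$-linearity $(Vw_\gamma)p_k=V(w_\gamma p_k)$, so $(Vw_\gamma)(k)$, and hence $\alpha_k(\gamma)$, depends only on $\gamma|k$. This contradicts Lemma 5. So $S$ has no bounded $c$-linear right inverse and $F$ is not projective in $\mathcal B(c,\mathbb C)$. Theorem 1 is proved; it settles both questions, the second with $B=\mathbb C$. $\blacksquare$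

## 6. From a nonzero accumulation point of a spectrum to a non-projective bimodule

We turn to Theorem 2. (a)$\Rightarrow$(c) is (K2). (c)$\Rightarrow$(b) and (b)$\Rightarrow$(d) hold by taking $B=\mathbb C$. In this section we prove (d)$\Rightarrow$(e): if (e) fails for $A$ and $B$ is any C*-algebra, we construct a non-projective object of $\mathcal B(A,B)$.

In Section 5 the elements $p_k\in c$ separated the levels of the tree, and $\langle w_\gamma,w_\gamma\rangle=1=\sum_kp_k$ pointwise. Functional calculus near the accumulation point $t$ provides orthogonal bumps $q_k\in A$ in place of $p_k$. The obvious replacement for $w_\gamma$ would have $\langle w_\gamma,w_\gamma\rangle=\sum_kq_k$, and here is an obstacle: $\sum_kq_k$ need not belong to $A$. For $A=C[0,1]$ and bumps $q_k$ supported near points $t_k\to t$, with $q_k(t_k)=1$ and $q_k(t)=0$, the sum is $1$ at each $t_k$ and $0$ at $t$, hence not continuous. The remedy is one more summand, with an orthonormal system indexed by the branches themselves, that carries the difference between $\sum_kq_k$ and an element $f\in A$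 dominating it.

**Step 1: elements of $A$.** This step produces the bumps. Let $b=b^*\in A$ and let $t\ne0$ be an accumulation point of its spectrum ${\rm spec}(b)$; replacing $b$ by $-b$ if necessary, $t>0$. Choose distinct $t_k\in{\rm spec}(b)\cap(\frac t2,\frac{3t}2)$ with $t_k\ne t$ and $t_k\to t$. Since $t_j\to t\ne t_k$, the number $\inf_{j\ne k}|t_j-t_k|$ is positive. Let $J_k$ be the closed interval centered at $t_k$ whose radius is one third of the minimum of this number and the distance from $t_k$ to the endpoints of $(\frac t2,\frac{3t}2)$. The $J_k$ are pairwise disjoint subintervals of $(\frac t2,\frac{3t}2)$. Let $J_k'$ be the concentric interval of half the length. Choose continuous functions $\hat f,\hat q_k,\hat h_k:\mathbb R\to[0,1]$ with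

* $\hat f=1$ on $[\frac t2,\frac{3t}2]$ and $\hat f(0)=0$;
* $\hat q_k$ supported in $J_k$, and $\hat q_k=1$ on $J'_k$;
* $\hat h_k$ supported in $J'_k$, and $\hat h_k(t_k)=1$.

All vanish at $0$, so $f=\hat f(b)$, $q_k=\hat q_k(b)$, $h_k=\hat h_k(b)$ lie in $A$. With $Q_n=\sum_{k\le n}q_k$ and $Q_0=0$,
$$0\le Q_n\le f,\quad q_jq_k=0=q_jh_k\ (j\ne k),\quad q_kh_k=fh_k=h_k,\quad\|h_k\|=1. \tag{3}$$
The last equality holds because $t_k\in{\rm spec}(b)$.

**Step 2: operators in place of $w_\gamma$.** This step realizes the branches concretely, with inner products in $A$. Let $\pi$ be a $*$-representation of $B$ on a Hilbert space $L\ne0$, nondegenerate if $B\ne0$, and $L=\mathbb C$ with scalar action if $B=\mathbb C$. Let $A\subset B(K)$ faithfully, where $B(K)$ denotes the bounded operators on the Hilbert space $K$, and let $q$ be the strong limit of the increasing sequence $Q_n$; then $Q_n\le q\le f$. Put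
$$X=\bigoplus_k(H_k\otimes L\otimes K)\ \oplus\ (\ell^2(\Gamma)\otimes L\otimes K).$$
For $l\in L$, $\gamma\in\Gamma$, $s\in\{0,1\}^k$ define $w^l_\gamma,u^l_s:K\to X$ by
$$w_\gamma^lv=\big(e_{\gamma|k}\otimes l\otimes q_k^{1/2}v\big)_k\oplus\big(e_\gamma\otimes l\otimes(f-q)^{1/2}v\big),\qquad u_s^lv=e_s\otimes l\otimes q_k^{1/2}v\ \text{ in the $k$-th summand}.$$
Since $\|w^l_\gamma v\|^2=\|l\|^2\big(\sum_k\langle v,q_kv\rangle+\langle v,(f-q)v\rangle\big)=\|l\|^2\langle v,fv\rangle$, these are bounded. Put $\langle x,y\rangle=x^*y$. Then: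

* $\langle w_\gamma^l,w_\gamma^m\rangle=\langle l,m\rangle\big(\sum_kq_k+f-q\big)=\langle l,m\rangle f$;
* for $\gamma\ne\delta$, $\langle w_\gamma^l,w_\delta^m\rangle=\langle l,m\rangle Q_n$, with $n$ the length of the longest common initial segment, since $e_{\gamma|k}=e_{\delta|k}$ for $k\le n$, $e_{\gamma|k}\perp e_{\delta|k}$ for $k>n$, and $e_\gamma\perp e_\delta$;
* $\langle u_s^l,u_{s'}^m\rangle$ equals $\langle l,m\rangle q_k$ if $s=s'\in\{0,1\}^k$, and $0$ if $s\ne s'$;
* for $s\in\{0,1\}^k$, $\langle u_s^l,w_\gamma^m\rangle$ equals $\langle l,m\rangle q_k$ if $\gamma|k=s$, and $0$ otherwise.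

All of these lie in $A$.

To see the connection with Section 4, let $A=c$ act on $K=\ell^2(\mathbb N)$, $L=\mathbb C$, and $b=(1+\frac1{k+2})_k$, $t=1$, $t_k=1+\frac1{k+2}$. The point $t_k$ is the only point of ${\rm spec}(b)$ in $J_k$, because the radius of $J_k$ is at most $\frac13|t_j-t_k|$ for all $j\ne k$ and, letting $j\to\infty$, at most $\frac13|t-t_k|$. So $q_k=h_k=p_k$, $f=1$, $q=1$, the extra summand carries $f-q=0$, and $w_\gamma$ is the old $w_\gamma$, with the entry at place $k$ acting on the $k$-th coordinate of $K$.

**Step 3: the modules, the $B$-action, and the map $S$.** This step defines the lifting problem. Let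
$$F_0=\overline{\rm span}\{u_s^la\},\qquad F=\overline{\rm span}\{w_\gamma^la,\ u_s^la\}\qquad(a\in A),$$
norm closures in the space of bounded operators $K\to X$. By the list in Step 2, $x^*y\in A$ for $x,y\in F$; the norm $\|x^*x\|^{1/2}$ is the operator norm; and $F_0,F$ are closed and stable under right multiplication by $A$. So they are Hilbert $A$-modules. If $(v_i)$ is an approximate unit of $A$ with $0\le v_i\le1$, then
$$\|w_\gamma^l-w_\gamma^lv_i\|^2=\|l\|^2\,\|(1-v_i)f(1-v_i)\|\to0,$$
so $w_\gamma^l\in F$. For $\beta\in B$, left multiplication by $1\otimes\pi(\beta)\otimes1$ on $X$ maps $w_\gamma^la$ to $w_\gamma^{\pi(\beta)l}a$ and $u_s^la$ to $u_s^{\pi(\beta)l}a$; so it preserves $F$ and $F_0$. On $F$ it is adjointable, the adjoint being the action of $\beta^*$. So $F$ is a Hilbert $A$-$B$-bimodule and $F_0$ a sub-bimodule. Let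
$$g_\gamma^l=(w_\gamma^l,\varepsilon_\gamma w_\gamma^l),\quad G_0=F_0\oplus F_0,\quad G=\overline{{\rm span}\{g_\gamma^la\}+G_0}\subset F\oplus F,\quad S:G\to F,\ S(x,y)=x .$$
Since $\beta$ maps $g_\gamma^la$ to $g_\gamma^{\pi(\beta)l}a$, $G$ is a Hilbert $A$-$B$-bimodule. $S$ is a morphism of $\mathcal B(A,B)$, $S(G_0)=F_0$, and $S(G)$ is dense in $F$. As with $w_\gamma^l$ above, $g_\gamma^l\in G$.

**Step 4: the distance formula.** This step verifies (2). Let $y=\sum_{i,j}w_{\gamma_i}^{l_j}a_{ij}$ be a finite sum with distinct $\gamma_i$ and orthonormal $l_j$. Every element of ${\rm span}\{w_\gamma^la\}$ has this form: $w_\gamma^l$ is linear in $l$, and we may take an orthonormal basis of the span of the finitely many vectors $l$ that occur. We claim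
$${\rm dist}(y,F_0)^2=\lim_n\Big\|\sum_{i,j}a_{ij}^*(f-Q_n)a_{ij}\Big\| . \tag{4}$$
The limit exists because the norms decrease with $n$. Let $E_n$ be the projection of $X$ onto the summands $H_k\otimes L\otimes K$ with $k\le n$. If $n$ is so large that the $\gamma_i|n$ are distinct, then the $\gamma_i|k$ are distinct for all $k\ge n$, so in $((1-E_n)y)^*(1-E_n)y$ all mixed terms vanish:
$$\|(1-E_n)y\|^2=\Big\|\sum_{i,j}a_{ij}^*\big((q-Q_n)+(f-q)\big)a_{ij}\Big\|=\Big\|\sum_{i,j}a_{ij}^*(f-Q_n)a_{ij}\Big\| .$$
Since $E_nw_\gamma^la=\sum_{k\le n}u_{\gamma|k}^la\in F_0$, we have $E_ny\in F_0$ and ${\rm dist}(y,F_0)\le\|(1-E_n)y\|$; this gives "$\le$" in (4). If $z\in{\rm span}\{u_s^la\}$, then $E_nz=z$ for large $n$, so $\|y-z\|\ge\|(1-E_n)(y-z)\|=\|(1-E_n)y\|$; such $z$ are dense in $F_0$, and this gives "$\ge$".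

For $\hat y=\sum_{i,j}g_{\gamma_i}^{l_j}a_{ij}$ use $E_n\oplus E_n$ on $X\oplus X$. The second component of $\hat y$ is $\sum\varepsilon_{\gamma_i}w_{\gamma_i}^{l_j}a_{ij}$, which contributes the same diagonal terms since $\varepsilon_{\gamma_i}^2=1$. So the same argument gives
$${\rm dist}(\hat y,G_0)^2=2\lim_n\Big\|\sum_{i,j}a_{ij}^*(f-Q_n)a_{ij}\Big\|=2\,{\rm dist}(S\hat y,F_0)^2 .$$
Adding an element of $G_0$ to $\hat y$ changes neither distance. So (2) holds on a dense subspace, and Lemma 4 gives: $S$ is surjective and $\ker S\subset G_0$.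

**Step 5: no right inverse.** This step repeats Step 3 of Section 5, with $h_k$ in the role of $p_k$. Suppose $\psi:F\to G$ is bounded and $A$-linear with $S\psi={\rm id}_F$, and write $\psi(x)=(x,Vx)$. Fix a unit vector $l\in L$ and write $w_\gamma=w_\gamma^l$, $u_s=u_s^l$. Since $\psi(w_\gamma)-g_\gamma^l\in\ker S\subset G_0$,
$$Vw_\gamma=\varepsilon_\gamma w_\gamma+z_\gamma,\qquad z_\gamma\in F_0 .$$
As $\|h_k^2\|=1$, there is a state $\omega_k$ of $A$ with $\omega_k(h_k^2)=1$. Put
$$\alpha_k(\gamma)=\omega_k\big(\langle w_\gamma h_k,V(w_\gamma h_k)\rangle\big).$$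

First, $\alpha_k(\gamma)$ depends only on $\gamma|k$. For $j\ne k$, $\|q_j^{1/2}h_k\|^2=\|h_kq_jh_k\|=0$. Also $qh_k$ is the strong limit of $Q_nh_k$, which equals $q_kh_k=h_k$ for $n\ge k$; so $(f-q)h_k=h_k-h_k=0$ and hence $(f-q)^{1/2}h_k=0$. Thus only the $k$-th component of $w_\gamma h_k$ survives: $w_\gamma h_k=u_{\gamma|k}h_k$.

Second, $\alpha_k(\gamma)\to\varepsilon_\gamma$. By $A$-linearity $V(w_\gamma h_k)=(\varepsilon_\gamma w_\gamma+z_\gamma)h_k$, and $h_kfh_k=h_k^2$, so
$$\alpha_k(\gamma)=\varepsilon_\gamma\,\omega_k(h_kfh_k)+\omega_k\big(h_k\langle w_\gamma,z_\gamma\rangle h_k\big)=\varepsilon_\gamma+\omega_k\big(h_k\langle w_\gamma,z_\gamma\rangle h_k\big).$$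
If $z=u_s^ma$ with $s\in\{0,1\}^j$, then $\langle w_\gamma,z\rangle$ is a scalar multiple of $q_ja$, and $h_kq_ja=0$ for $k>j$. Since $\|h_k\langle w_\gamma,z\rangle h_k\|\le\|w_\gamma\|\,\|z\|$ for all $k$, density gives $h_k\langle w_\gamma,z\rangle h_k\to0$ for every $z\in F_0$. So $\alpha_k(\gamma)\to\varepsilon_\gamma$, which contradicts Lemma 5.

So $S$ has no right inverse among bounded $A$-linear maps, in particular none in $\mathcal B(A,B)$, and $F$ is not projective in $\mathcal B(A,B)$. As $B$ was arbitrary, (d) fails. This proves (d)$\Rightarrow$(e).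

## 7. Spectra without nonzero accumulation points come from compact operators

It remains to prove (e)$\Rightarrow$(a). Together with Section 6 this also gives the last sentence of Theorem 2: if $A$ is not of type (a), then (e) fails, and Section 6 yields a non-projective object of $\mathcal B(A,B)$ for every $B$. Assume (e). Call a projection $e\ne0$ in $A$ minimal if $eAe=\mathbb Ce$. In ${\rm K}(H)$ the minimal projections are those of rank one.

**Step 1: $A$ is the closed span of its projections.** This step uses functional calculus. Let $b=b^*\in A$. Every $t\in{\rm spec}(b)\setminus\{0\}$ is isolated in ${\rm spec}(b)$, so $\chi_{\{t\}}$ is continuous on ${\rm spec}(b)\cup\{0\}$ and vanishes at $0$; hence $\chi_{\{t\}}(b)\in A$. For $\epsilon>0$ only finitely many $t\in{\rm spec}(b)$ satisfy $|t|\ge\epsilon$, since otherwise they would accumulate at a nonzero point. So $b$ is within $\epsilon$ of the finite sum $\sum_{|t|\ge\epsilon}t\,\chi_{\{t\}}(b)$.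

**Step 2: every nonzero projection $p\in A$ is a finite orthogonal sum of minimal projections.** This step splits $p$ repeatedly and shows that the splitting must stop. For $y\in pAp$ and $t\neq0$ we have $y-t=(y-tp)-t(1-p)$ in the unitization, so the nonzero spectrum of $y$ is the same in $pAp$ and in $A$.

Suppose $p$ is not such a sum. Then $p$ is not minimal, so there is $x=x^*\in pAp$ that is not a multiple of $p$. For $r>\|x\|+1$ the spectrum of $x+rp$ in $pAp$ lies in $[1,\infty)$. By (e) and compactness it is finite, and it has at least two points, since otherwise $x+rp$ would be a multiple of $p$. Spectral projections give $p=p_1'+p_1''$ with nonzero orthogonal projections in $pAp$. At least one of the two is again not a finite orthogonal sum of minimal projections; name it $p_1'$. Split $p_1'=p_2'+p_2''$ in the same way, and so on. We obtain pairwise orthogonal nonzero projections $p_1'',p_2'',\dots\le p$. Put $y=p+\sum_n2^{-n}p_n''\in A$. Since $yp_n''=(1+2^{-n})p_n''$, the spectrum of $y$ contains $1+2^{-n}$ for all $n$, so it accumulates at $1$. This contradicts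 (e).

**Step 3: irreducible representations at a minimal projection.** This step shows that a minimal projection is seen by exactly one irreducible representation, and there as a projection of rank one. Choose one representative $\pi$ on $H_\pi$ from each equivalence class of irreducible representations of $A$. Then $\Phi=\bigoplus_\pi\pi$ is injective. Let $e$ be minimal and write $eae=\varphi_e(a)e$. The functional $\varphi_e$ is positive, $|\varphi_e(a)|=\|eae\|\le\|a\|$ and $\varphi_e(e)=1$, so $\varphi_e$ is a state. Since $\pi(A)$ is strongly dense in the algebra of bounded operators on $H_\pi$, and compression by $\pi(e)$ is strongly continuous and maps $\pi(A)$ into the closed set $\mathbb C\pi(e)$, compression by $\pi(e)$ maps every bounded operator into $\mathbb C\pi(e)$. So $\pi(e)$ has rank at most $1$. If $\pi(e)\ne0$ and $\xi$ is a unit vector in its range, then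
$$\langle\xi,\pi(a)\xi\rangle=\langle\xi,\pi(eae)\xi\rangle=\varphi_e(a),$$
and $\xi$ is cyclic because $\pi$ is irreducible; so $\pi$ is equivalent to the GNS representation of $\varphi_e$. Hence $\pi(e)\ne0$ for at most one $\pi$, and by injectivity of $\Phi$ for exactly one.

**Step 4: $\Phi(A)$ is the whole $c_0$-sum.** This step identifies the image. By Steps 1 and 2, $A$ is the closed span of its minimal projections. By Step 3, $\Phi(e)$ is a rank-one projection in one summand and $0$ in the others. So
$$\Phi(A)\subset C:=c_0\text{-}\sum_\pi\oplus{\rm K}(H_\pi),\qquad \pi(A)\subset{\rm K}(H_\pi).$$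
An irreducible C*-algebra that contains a nonzero compact operator contains all compact operators, so $\pi(A)={\rm K}(H_\pi)$. Given $\pi$, there is a minimal $e$ with $\pi(e)\ne0$, since $\pi\ne0$. Let $I$ be the closed ideal of $A$ generated by $e$. All other representations in the family vanish on $I$, so $\Phi(I)$ lies in the summand ${\rm K}(H_\pi)$. There it equals $\pi(I)$, a nonzero closed ideal of $\pi(A)={\rm K}(H_\pi)$, hence all of ${\rm K}(H_\pi)$. So $\Phi(A)$ contains every summand; being closed, it equals $C$. This proves (a), and Theorem 2. $\blacksquare$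

## 8. Countably generated modules: lifting one generator at a time

Section 5 showed that countably many branches can be handled. Theorem 3 says that countable generation always suffices. Let $T:N\to M$ be a surjective bounded $A$-linear map, and let $\phi:F\to M$ be bounded and $A$-linear with $F$ countably generated. Let $\kappa$ be such that every $m\in M$ has a preimage of norm at most $\kappa\|m\|$; such a $\kappa$ exists by the open mapping theorem. Let $\lambda>\kappa\|\phi\|$. If $M=0$, take $\psi=0$; so let $M\ne0$, whence $\kappa>0$.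

**Step 1: reduction to unital $A$.** This step provides units for later use. If $A$ is not unital, regard all modules as Hilbert modules over the unitization, with the same inner products. Bounded $A$-linear maps are linear over the unitization, and $F$ remains countably generated. So let $A$ be unital.

**Step 2: reduction to $F=\ell^2(A)$.** This step gives us a basis. By Kasparov's stabilization theorem (J. Operator Theory 4 (1980)), $F\oplus\ell^2(A)\cong\ell^2(A)$ unitarily. So there is an adjointable isometric inclusion $j:F\to\ell^2(A)$ with $j^*j={\rm id}_F$ and $\|j^*\|\le1$. If $\psi'$ lifts $\phi j^*:\ell^2(A)\to M$ with $\|\psi'\|\le\lambda$, then $\psi=\psi'j$ satisfies $T\psi=\phi j^*j=\phi$ and $\|\psi\|\le\lambda$; and $\kappa\|\phi j^*\|\le\kappa\|\phi\|<\lambda$. So we may assume $F=\ell^2(A)$, with standard basis $(e_i)$.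

**Step 3: what must be controlled.** This step reduces the theorem to adding one generator. We need $n_i\in N$ with $Tn_i=\phi(e_i)$. Each $n_i$ can be chosen with a norm bound, but that is not enough. Take $A=\mathbb C$, $N=\mathbb C\oplus\ell^2$, $M=\ell^2$, $T$ the projection, $\phi={\rm id}$. The lifts $n_i=(1,e_i)$ all have norm $\sqrt2$, but $\|\sum a_in_i\|\ge|\sum a_i|$ is not bounded by a multiple of $(\sum|a_i|^2)^{1/2}$. The new lift must be adapted to the earlier ones. It suffices to choose the $n_i$ so that for every $n$ the map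
$$A^n\to N,\qquad(a_i)\mapsto\sum_{i\le n}n_ia_i,\qquad\text{has norm}<\lambda .$$
For then $\psi(\sum e_ia_i)=\sum n_ia_i$, defined on finite sequences, extends to $\ell^2(A)$ with $\|\psi\|\le\lambda$, and $T\psi=\phi$ by continuity. Such $n_i$ are obtained by induction from the next lemma, starting with $n=0$, $x=0$ (note $\lambda>0$).

**Lemma 6.** Let $A$ be unital and $T:N\to M$, $\kappa>0$, $\lambda$ as above. Let $A^{n+1}=A^n\oplus A$ $(n\ge0)$, let $\phi:A^{n+1}\to M$ be $A$-linear with $\kappa\|\phi\|<\lambda$, let $x:A^n\to N$ be $A$-linear with $Tx=\phi|_{A^n}$ and $\|x\|<\lambda$, and let $m\in M$ be the element with $\phi|_A(a)=ma$. Then there is $y\in N$, identified with the map $A\to N$, $a\mapsto ya$, such that $Ty=m$ and $\|x+y\|<\lambda$ as a map $A^{n+1}\to N$.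

If $T$ had an adjoint, formula (1) would describe all solutions, and the norm condition would be a matrix completion problem. In general $T^*$ does not exist, and the argument stops there. We move to a second dual: there $T$ acquires an adjoint, we solve the problem with the bound $\le\lambda'$ for some $\lambda'<\lambda$, and we come back at the cost of an arbitrarily small loss of norm. The strict inequalities in the lemma leave room for this loss. The following standard facts are used.

* For a C*-algebra $\mathfrak K$, the bidual $\mathfrak M=\mathfrak K^{**}$ is a von Neumann algebra, multiplication is separately weak* continuous, $\mathfrak K$ is weak* dense, and the multiplier algebra $M(\mathfrak K)$ is a unital subalgebra of $\mathfrak M$. For example, ${\rm K}(H)^{**}=M({\rm K}(H))$ is the algebra of all bounded operators on $H$.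
* For a Hilbert $A$-module $E$, let ${\rm K}(E)$ be the closed span of the operators $\theta_{\xi,\eta}(\zeta)=\xi\langle\eta,\zeta\rangle$. Then $M({\rm K}(E))={\rm End}_A^*(E)$.
* For a closed subspace $Y$ of a Banach space $Z$, $Y^{**}$ is isometrically the weak* closure of $Y$ in $Z^{**}$, with the restricted weak* topology.
* Goldstine's theorem: the unit ball of $Y$ is weak* dense in that of $Y^{**}$. Mazur's theorem: a convex set has the same weak and norm closure.

**Step 4: setup of the bidual.** This step turns $T$ into left multiplication by an element of a von Neumann algebra. Let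
$$\mathfrak K={\rm K}(A^n\oplus A\oplus N\oplus M),\qquad\mathfrak M=\mathfrak K^{**},$$
and let $p_1,p_2,p_N,p_M\in M(\mathfrak K)\subset\mathfrak M$ be the projections onto the four summands. A bounded $A$-linear map $A^{n+1}\to N$ has the form $(a_i)\mapsto\sum n_ia_i$, that is, $\sum_i\theta_{n_i,e_i}$. So these maps are exactly the elements of $p_N\mathfrak K(p_1+p_2)$, with the same norm. In particular $N=p_N\mathfrak Kp_2$ and, in the same way, $M=p_M\mathfrak Kp_2$, where $n\in N$ corresponds to $\theta_{n,1}:a\mapsto na$, with $1\in A$ in the second summand. Thus $x\in p_N\mathfrak Kp_1$, $\phi\in p_M\mathfrak K(p_1+p_2)$ and $m=\phi p_2$.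

For two of these projections, or sums of them or $1$, say $p$ and $p'$, we have $(p\mathfrak Kp')^{**}=p\mathfrak Mp'$. Indeed $\mu\mapsto p\mu p'$ is a weak* continuous idempotent map on $\mathfrak M$, so its range $p\mathfrak Mp'$ is weak* closed, and $p\mathfrak Kp'$ is weak* dense in it because $\mathfrak K$ is weak* dense in $\mathfrak M$.

Since $T\theta_{\xi,\eta}=\theta_{T\xi,\eta}$ for $\xi\in N$, composition with $T$ is a bounded map
$$t:p_N\mathfrak K\to p_M\mathfrak K,\qquad t(k)=Tk,\qquad t(kk')=t(k)k'\quad(k'\in\mathfrak K).$$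
Its second adjoint $t^{**}:p_N\mathfrak M\to p_M\mathfrak M$ is weak* continuous. For fixed $k\in p_N\mathfrak K$ both sides of $t^{**}(k\mu)=t^{**}(k)\mu$ are weak* continuous in $\mu$, so the identity extends from $\mu\in\mathfrak K$ to $\mu\in\mathfrak M$. For fixed $\mu\in\mathfrak M$ it then extends in the same way from $k\in p_N\mathfrak K$ to all of $p_N\mathfrak M$. With $\tau=t^{**}(p_N)$ we get
$$t^{**}(\xi)=t^{**}(p_N\xi)=\tau\xi\quad(\xi\in p_N\mathfrak M),\qquad\tau=\tau p_N\in p_M\mathfrak Mp_N .$$
In particular $Tk=\tau k$ for $k\in p_N\mathfrak K$, and $T^{**}:N^{**}=p_N\mathfrak Mp_2\to M^{**}=p_M\mathfrak Mp_2$ is left multiplication by $\tau$, by weak* continuity.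

**Step 5: $\tau\tau^*\ge\kappa^{-2}p_M$.** This step makes formula (1) available for $\tau$. First, every $\mu\in M^{**}$ has the form $\tau\nu$ with $\nu\in N^{**}$ and $\|\nu\|\le\kappa\|\mu\|$: by Goldstine there is a net $m_i\to\mu$ weak* with $m_i\in M$, $\|m_i\|\le\|\mu\|$; choose $n_i\in N$ with $Tn_i=m_i$, $\|n_i\|\le\kappa\|\mu\|$; by weak* compactness a subnet of $(n_i)$ converges weak* to some $\nu$ with $\|\nu\|\le\kappa\|\mu\|$, and $\tau\nu=\mu$.

Suppose $\tau\tau^*\ge\kappa^{-2}p_M$ fails. Then for some $\delta>0$ the spectral projection $e$ of $\tau\tau^*$ in $p_M\mathfrak Mp_M$ for $[0,\kappa^{-2}-\delta]$ is nonzero, and $\|e\tau\|^2=\|e\tau\tau^*e\|\le\kappa^{-2}-\delta$, so $\|e\tau\|<1/\kappa$. We claim $e\mathfrak Mp_2\ne0$. Since $\theta_{\xi,\eta}=\theta_{\xi,1}\theta_{\eta,1}^*$ and $\theta_{\xi,1}=\theta_{\xi,1}p_2$, the span of $\mathfrak Kp_2\mathfrak K$ is dense in $\mathfrak K$. If $e\mathfrak Mp_2=0$, then $e\mathfrak Kp_2\mathfrak K=0$, so $e\mathfrak K=0$, so $e\mathfrak M=0$ by weak* density, and $e=0$, a contradiction. Now take a nonzero element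 of $e\mathfrak Mp_2$. The partial isometry $v$ in its polar decomposition is nonzero, lies in $\mathfrak M$, and satisfies $v=evp_2$; so $v\in e\mathfrak Mp_2\subset M^{**}$. Write $v=\tau\nu$ with $\|\nu\|\le\kappa$. Then
$$1=\|v^*v\|=\|v^*e\tau\nu\|\le\|e\tau\|\,\|\nu\|<1,$$
a contradiction.

So $\tau\tau^*$ is invertible in $p_M\mathfrak Mp_M$. Put $\rho=\tau^*(\tau\tau^*)^{-1}\in p_N\mathfrak Mp_M$ and $R=\rho\tau$. Then $\tau\rho=p_M$, and $\rho^*\rho=(\tau\tau^*)^{-1}\le\kappa^2p_M$, so $\|\rho\|\le\kappa$. The element $R=\tau^*(\tau\tau^*)^{-1}\tau$ is self-adjoint and $R^2=\rho(\tau\rho)\tau=R$, so $R\le p_N$ is a projection; moreover $\tau R=\tau$ and $R\rho=\rho$.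

**Step 6: solution in the bidual.** This step solves the lifting problem with the right norm, as a $2\times2$ completion problem. Let $\lambda'=\max(\|x\|,\kappa\|\phi\|)<\lambda$. We claim that there is $\hat y\in N^{**}=p_N\mathfrak Mp_2$ with
$$\tau\hat y=m,\qquad\|x+\hat y\|\le\lambda' . \tag{5}$$
If $\lambda'=0$, then $x=0$ and $\phi=0$, and $\hat y=0$ will do. Otherwise divide $x$ and $\phi$ by $\lambda'$; so let $\lambda'=1$. By Step 4, $\tau x=Tx=\phi p_1$, so $Rx=\rho\tau x=\rho\phi p_1$. Put
$$a=\rho\phi p_1=Rx,\qquad b=\rho\phi p_2,\qquad d=(p_N-R)x,$$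
and look for $\hat y=b+u$ with $u\in(p_N-R)\mathfrak Mp_2$. For any such $u$, $\tau u=\tau R(p_N-R)u=0$, so $\tau\hat y=\tau\rho\phi p_2=\phi p_2=m$. It remains to choose $u$ such that
$$\left\|\begin{pmatrix}a&b\\d&u\end{pmatrix}\right\|\le1,$$
where the matrix represents $x+\hat y=a+d+b+u$ with respect to $p_1,p_2$ (columns) and $R,p_N-R$ (rows). The first row is $\rho\phi$, of norm at most $\kappa\|\phi\|\le1$. The first column is $x$, of norm at most $1$. Hence $aa^*+bb^*\le R$ and $a^*a+d^*d\le p_1$, that is,
$$bb^*\le R-aa^*,\qquad d^*d\le p_1-a^*a .$$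

Next comes Douglas factorization. Let $\mathfrak M$ act faithfully as a von Neumann algebra on a Hilbert space $H$, and put $D_1=(p_1-a^*a)^{1/2}\in p_1\mathfrak Mp_1$. Since $\|d\zeta\|\le\|D_1\zeta\|$ for all $\zeta\in H$, the assignment $D_1\zeta\mapsto d\zeta$ extends to a contraction $z$ on the closure of $D_1H$; let $z=0$ on the orthogonal complement. Then $d=zD_1$. For a unitary $w$ in the commutant of $\mathfrak M$, the operator $wzw^*$ has the properties that define $z$, so $wzw^*=z$; hence $z\in\mathfrak M$. As $z$ vanishes on $(D_1H)^\perp\supset(1-p_1)H$ and has range in the closure of $dH$, we have $z\in(p_N-R)\mathfrak Mp_1$. The same argument applied to $b^*$ and $D_2=(R-aa^*)^{1/2}$ gives $b^*=v^*D_2$, that is, $b=D_2v$, with a contraction $v\in R\mathfrak Mp_2$.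

Put $u=-za^*v\in(p_N-R)\mathfrak Mp_2$, as in Parrott's theorem. Multiplying out,
$$\begin{pmatrix}a&b\\d&u\end{pmatrix}=\begin{pmatrix}R&0\\0&z\end{pmatrix}\begin{pmatrix}a&D_2\\D_1&-a^*\end{pmatrix}\begin{pmatrix}p_1&0\\0&v\end{pmatrix},$$
where the factors map $p_1H\oplus p_2H\to p_1H\oplus RH\to RH\oplus p_1H\to RH\oplus(p_N-R)H$. The outer factors are contractions. The middle one, $W$, is the Halmos unitary; we only need that it is an isometry. We have $a^*(R-aa^*)=(p_1-a^*a)a^*$, hence $a^*f(R-aa^*)=f(p_1-a^*a)a^*$ for polynomials $f$ and then, by approximation, for the square root: $a^*D_2=D_1a^*$. So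
$$W^*W=\begin{pmatrix}a^*a+D_1^2&a^*D_2-D_1a^*\\D_2a-aD_1&D_2^2+aa^*\end{pmatrix}=\begin{pmatrix}p_1&0\\0&R\end{pmatrix}.$$
Therefore $\|x+\hat y\|\le1$. Scaling back gives (5).

**Step 7: return from the bidual.** This step replaces $\hat y\in N^{**}$ by an element of $N$. Consider the convex set
$$\Omega=\{(x',y')\in p_N\mathfrak Kp_1\times p_N\mathfrak Kp_2:\ \|x'+y'\|\le\lambda'\}.$$
By Goldstine's theorem for $(p_N\mathfrak K(p_1+p_2))^{**}=p_N\mathfrak M(p_1+p_2)$ there is a net $(x_i,y_i)$ in $\Omega$ with $x_i+y_i\to x+\hat y$ weak*. Multiplying on the right by $p_1$ and by $p_2$ gives $x_i\to x$ and $y_i\to\hat y$ weak*, and then $Ty_i=\tau y_i\to\tau\hat y=m$ weak*. Since $x_i,x\in p_N\mathfrak Kp_1$ and $Ty_i,m\in M$, these limits $x_i\to x$ and $Ty_i\to m$ hold weakly. So $(x,m)$ is in the weak closure of the convex set $\{(x',Ty'):(x',y')\in\Omega\}$ and, by Mazur's theorem, in its norm closure. Choose $\eta>0$ with $\lambda'+\eta+\kappa\eta<\lambda$ and $(x',y')\in\Omega$ with $\|x'-x\|<\eta$ and $\|Ty'-m\|<\eta$. Choose $n_0\in N$ with $Tn_0=m-Ty'$ and $\|n_0\|\le\kappa\eta$.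 Then $y=y'+n_0\in N$ satisfies $Ty=m$ and
$$\|x+y\|\le\|x'+y'\|+\|x-x'\|+\|n_0\|\le\lambda'+\eta+\kappa\eta<\lambda .$$
This proves Lemma 6 and, by Step 3, Theorem 3. $\blacksquare$
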